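# Torsion units of group rings and the prime graph of a finite group

## 1. Normalized units, partial augmentations, prime graphs

Throughout, $G$ is a finite group and $R$ is the ring of integers of a number field. The case to keep in mind is $R=\mathbb Z$. An element of the group ring $RG$ is written $w=\sum_{g\in G}w_g g$ with $w_g\in R$.

**Definition (augmentation, normalized units).** The augmentation of $w$ is $\sum_g w_g\in R$. It is a ring homomorphism $RG\to R$. We write $V(RG)$ for the group of units of $RG$ of augmentation $1$.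

For $R=\mathbb Z$ the augmentation of a unit is $\pm1$, so $U(\mathbb ZG)=U(\mathbb Z)\times V(\mathbb ZG)$, and nothing is lost by normalizing. Clearly $G\subseteq V(RG)$.

*Example.* Let $G=S_3$, $s=(1\,2)$, $r=(1\,2\,3)$, so $srs=r^{-1}=r^2$. Put
$$\nu=(1-s)\,r\,(1+s)=r+rs-sr-srs=r-r^2+rs-sr .$$
Since $(1+s)(1-s)=0$, we have $\nu^2=0$, so $v=1+\nu$ is a unit with inverse $1-\nu$. From $s(1-s)=-(1-s)$ we get $s\nu=-\nu$, and from $(1+s)s=1+s$ we get $\nu s=\nu$. Hence
$$u:=v^{-1}sv=(1-\nu)s(1+\nu)=s+s\nu-\nu s-\nu s\nu=s-2\nu=s-2r+2r^2-2rs+2sr .$$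
This is an element of order $2$ in $V(\mathbb ZS_3)$, and it does not lie in $S_3$.

**Definition (partial augmentation).** For $x\in G$ and $w\in RG$ put $\varepsilon_x(w)=\sum_{g\sim x}w_g$, the sum over the conjugacy class of $x$. Sums $\sum_x\varepsilon_x(w)$ always run over representatives of conjugacy classes. Over all classes they add up to the augmentation of $w$.

Since $gh$ and $hg=g^{-1}(gh)g$ are conjugate, $\varepsilon_x(ab)=\varepsilon_x(ba)$ for all $a,b\in RG$. So $\varepsilon_x$ vanishes on $[RG,RG]$, and $\varepsilon_x(v^{-1}wv)=\varepsilon_x(w)$ for units $v$. If $\chi$ is the character of a complex representation, extended linearly, then for $w\in\mathbb ZG$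
$$\chi(w)=\sum_x\varepsilon_x(w)\chi(x). \tag{1}$$

*Example.* For the unit $u=s-2r+2r^2-2rs+2sr$ above, $\varepsilon_1(u)=0$, $\varepsilon_s(u)=1-2+2=1$ and $\varepsilon_r(u)=-2+2=0$. The coefficients are wild, but the partial augmentations are those of $s$, as they must be for a conjugate of $s$.

**Definition ($p$-parts).** For a prime $p$, every $x\in G$ is uniquely $x=x_p\,x_{p'}$, where the factors are powers of $x$, $x_p$ has $p$-power order, and $x_{p'}$ has order prime to $p$. We write $n_p$ for the $p$-part of an integer $n$, and $|x|$ for the order of $x$, so $|x_p|=|x|_p$. The same notation is used for torsion units.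

*Example.* If $|x|=6$, then $x_2=x^3$ and $x_3=x^{-2}$. Indeed $x^3x^{-2}=x$.

**Definition (prime graph).** Let $\#(G)$ be the set of primes dividing $|G|$. The Gruenberg–Kegel graph, or prime graph, $\pi(G)$ is the simple loopless graph with vertex set $\#(G)$ in which distinct $p,q$ are joined if and only if $G$ has an element of order $pq$. The graph $\pi(V(\mathbb ZG))$ has the same vertex set $\#(G)$, and distinct $p,q$ are joined if and only if $V(\mathbb ZG)$ has an element of order $pq$.

*Example.* $\pi(S_3)$ has the vertices $2,3$ and no edge, while $\pi(C_6)$ has the same vertices and one edge. In $\pi(S_5)$ the vertices are $2,3,5$. There is an edge between $2$ and $3$ because of $(1\,2)(3\,4\,5)$, and $5$ is isolated, because $S_5$ has no element of order $10$ or $15$.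

## 2. Can units create new edges?

Every edge of $\pi(G)$ is an edge of $\pi(V(\mathbb ZG))$, because $G\subseteq V(\mathbb ZG)$. The example in $\mathbb ZS_3$ shows that $V(\mathbb ZG)$ can contain torsion elements outside $G$. Could such elements have an order $pq$ that no group element has?

**Conjecture (KC) (Kimmerle).** Is it true that $\pi(G)=\pi(V(\mathbb ZG))$ for any finite group $G$?

The question is stated in V. Bovdi, A. Grishkov, A. Konovalov, "Kimmerle conjecture for the Held and O'Nan sporadic simple groups", arXiv:0902.2280 (2009). We shall prove that the answer is yes. The following statements are proved in these notes.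

**Theorem A.** Let $u\in V(RG)$ have finite order $n$ and let $p$ be a prime dividing $n$. Then
$$\sum_{x:\ |x_p|=n_p}\varepsilon_x(u)=1 .$$

**Theorem B.** Let $p\ne q$ be primes and let $u\in V(RG)$ have order $pq$. Then
$$\sum_{|x|=p}\varepsilon_x(u)=\sum_{|x|=q}\varepsilon_x(u)=0,\qquad \sum_{|x|=pq}\varepsilon_x(u)=1 .$$
In particular $G$ has an element of order $pq$. For $R=\mathbb Z$ this gives $\pi(G)=\pi(V(\mathbb ZG))$ for every finite group $G$.

**Theorem C.** Let $p\neq q$ be primes and $a\ge1$. If $V(RG)$ has an element of order $p^aq$, then so does $G$.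

If $u=g$ is a group element, Theorem A is obvious: the only nonzero partial augmentation is $\varepsilon_g(g)=1$, and $|g_p|=n_p$. The theorem says that this one numerical consequence of being a group element survives for all torsion units. Theorem A holds for torsion units of every order. The analogue of Theorem C for arbitrary orders $n$ (the spectrum problem) is not claimed.

## 3. Abelian groups and $S_3$ by hand

**Lemma 1 (Berman–Higman).** If $1\ne u\in V(RG)$ has finite order, then $\varepsilon_1(u)=0$.

*Proof.* Suppose $u_1=\varepsilon_1(u)\neq0$. Let $\sigma:R\to\mathbb C$ be an embedding, applied to coefficients. The coefficient of $h$ in $\sigma(u)h$ is $\sigma(u_1)$, so multiplication by $\sigma(u)$ on $\mathbb CG$ has trace $|G|\sigma(u_1)$. This operator has finite order, so it is diagonalizable with roots of unity as eigenvalues. Hence $\sigma(u_1)$ is an average of $|G|$ roots of unity, and $|\sigma(u_1)|\le1$. As $u_1$ is a nonzero algebraic integer, the product of the $|\sigma(u_1)|$ over all $\sigma$ is the absolute value of a nonzero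 rational integer, so it is at least $1$. Therefore every $|\sigma(u_1)|$ equals $1$. An average of numbers of absolute value $1$ has absolute value $1$ only if they all coincide. So $\sigma(u)$ acts as a scalar, and applying it to $1\in\mathbb CG$ shows that $\sigma(u)$ is a scalar multiple of $1$. Augmentation $1$ gives $\sigma(u)=1$, so $u=1$, a contradiction. $\square$

**Abelian groups.** Let $G$ be abelian and $u\in V(\mathbb ZG)$ torsion. Choose $g$ with $u_g\neq0$. Then $ug^{-1}$ is again torsion, because $RG$ is commutative, and its coefficient at $1$ is $u_g\ne0$. By Lemma 1, $ug^{-1}=1$. So all torsion units in $V(\mathbb ZG)$ are group elements, and the graphs agree.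

**The group $S_3$.** Suppose $u\in V(\mathbb ZS_3)$ has order $6$. By Lemma 1 only $a=\varepsilon_s(u)$ and $b=\varepsilon_r(u)$ can be nonzero, and $a+b=1$. The sign character is a ring homomorphism $\mathbb ZS_3\to\mathbb Z$, so $-a+b=\pm1$, and $(a,b)\in\{(1,0),(0,1)\}$. Let $\rho:\mathbb ZS_3\to M_2(\mathbb Z)$ be the representation on the sum-zero sublattice of $\mathbb Z^3$. Its character takes the values $2,0,-1$ at $1,s,r$, so $\operatorname{tr}\rho(u)=-b$ by (1). Also $\det\rho(u)=\pm1$, and the eigenvalues of $\rho(u)$ are sixth roots of unity.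

* If $b=0$, the characteristic polynomial is $X^2\pm1$. The roots of $X^2+1$ have order $4$, so it is $X^2-1$. Then $\rho(u)^2=1$.
* If $b=1$, it is $X^2+X\pm1$. The roots of $X^2+X-1$ are real and different from $\pm1$, so it is $X^2+X+1$. Then $\rho(u)^3=1$, and the sign of $u$ is $-a+b=1$.

Since $\mathbb QS_3\cong\mathbb Q\times\mathbb Q\times M_2(\mathbb Q)$ via augmentation, sign and $\rho$, we get $u^2=1$ in the first case and $u^3=1$ in the second. So there is no unit of order $6$.

This used the character table of $S_3$. For the general question we need an argument that does not know the group.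

## 4. Traces on a lattice with two actions

Throughout, $p$ is a prime, $\mathcal O$ is the ring of integers of a finite extension $K$ of $\mathbb Q_p$, and $k$ is its residue field. Lattices are finitely generated modules that are free over $\mathcal O$. By completing at a prime above $p$ we may embed $R$ in such an $\mathcal O$, and we may enlarge $\mathcal O$ when roots of unity are needed.

**Definition (double action).** Let $w\in V(\mathcal OG)$ be a unit with $w^n=1$, and let $C=\langle c\rangle$ be cyclic of order $n$. Then $G\times C$ acts on $M=\mathcal OG$ by $(g,c^i)\cdot b=g\,b\,w^i$. As a $G$-module, $M$ is free of rank $1$.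

*Example.* Let $G=\langle z\rangle$ have order $p$ and let $w=z$. Then $(z^i,c)$ acts on $\mathcal OG$ as multiplication by $z^{i+1}$, which has trace $p$ if $i\equiv-1 \pmod p$ and trace $0$ otherwise.

The double action matters because its character records the partial augmentations of $w$.

**Lemma 2.** For $w\in\mathcal OG$ and $g\in G$, the map $b\mapsto gbw$ on $\mathcal OG$ has trace $|C_G(g)|\,\varepsilon_{g^{-1}}(w)$.

*Proof.* For $h\in G$ we have $ghw=\sum_x w_x\,ghx$, and $ghx=h$ if and only if $x=h^{-1}g^{-1}h$. So the trace is $\sum_{h\in G}w_{h^{-1}g^{-1}h}$, and each conjugate of $g^{-1}$ occurs for exactly $|C_G(g)|$ elements $h$. $\square$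

Next we want a reason for traces to vanish.

**Lemma 3.** Let $H=Q\times Y$ be a finite cyclic group with $Q$ a $p$-group and $p\nmid|Y|$. Let $L$ be an $\mathcal OH$-lattice with $L|_Q$ projective. Then the character of $L$ vanishes at every $(z,y)$ with $z\ne1$.

*Proof.* Enlarge $\mathcal O$ so that it contains the $|Y|$-th roots of unity; characters do not change. Since $|Y|\in\mathcal O^\times$, $L$ is the direct sum of its $Y$-eigenspaces $L_\lambda$, where $\lambda$ runs over the linear characters of $Y$. Each $L_\lambda$ is an $\mathcal OQ$-summand of $L$, hence projective. The ring $\mathcal OQ$ is local, because $Q$ is a $p$-group, so $L_\lambda$ is free over it. An element $z\ne1$ permutes the basis $Q$ of $\mathcal OQ$ without fixed points, so it has trace $0$ on $\mathcal OQ$. Thus $(z,y)$ has trace $\lambda(y)\cdot0=0$ on $L_\lambda$. $\square$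

The two lemmas already give a strong restriction.

**Lemma 4 (Hertweck).** If $u\in V(RG)$ is torsion and $\varepsilon_x(u)\ne0$, then $|x|$ divides $|u|$.

*Proof.* It suffices to show $\varepsilon_x(u)=0$ whenever $|x_p|>|u_p|$ for some prime $p$. Embed $R\subset\mathcal O$ and let $G\times\langle u\rangle$ act on $M=\mathcal OG$ by $(g,u^i)b=gbu^i$. Put $h=(x^{-1},u)$ and $Q=\langle h_p\rangle=\langle(x_p^{-1},u_p)\rangle$. Its order is $p^r=|x_p|$, with $r\ge1$. Since $|u_p|\le p^{r-1}$, the element $h_p^{p^{r-1}}=(x_p^{-p^{r-1}},1)$ lies in $G\times1$. It generates the subgroup $Q_1\le Q$ of order $p$. As $M$ is free over $\mathcal OG$, it is free over $\mathcal OQ_1$.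

**From $Q_1$ to $Q$.** We show that $M|_Q$ is free. Write $kQ=k[X]/(X^{p^r})$ with $X=h_p-1$. Then $kQ_1=k[Y]/(Y^p)$ with $Y=h_p^{p^{r-1}}-1=X^{p^{r-1}}$. The $kQ$-module $M\otimes k$ is a direct sum of modules $k[X]/(X^d)$ with $1\le d\le p^r$. Each of these is a summand of a free $kQ_1$-module, so it is projective, hence free, over the local ring $k[Y]/(Y^p)$. A free module over $k[Y]/(Y^p)$ has dimension $p\dim\ker Y$. On $k[X]/(X^d)$ the kernel of $Y=X^{p^{r-1}}$ has dimension $\min(d,p^{r-1})$. So $d=p\min(d,p^{r-1})$. If $d\le p^{r-1}$, this reads $d=pd$, which is impossible. Hence $d=p^r$, and $M\otimes k$ is free over $kQ$. Lift a $kQ$-basis to $M$. By Nakayama's lemma the resulting map from a free $\mathcal OQ$-module to $M$ is surjective. Both sides have the same $\mathcal O$-rank, so it is bijective.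

**Conclusion.** Lemma 3 applied to $\langle h\rangle$, together with Lemma 2, gives $0=\operatorname{tr}(h\mid M)=|C_G(x)|\,\varepsilon_x(u)$. $\square$

This argument works because the order-$p$ subgroup of $Q$ lies in $G\times 1$, where $M$ is free. If $|x_p|\le|u_p|$ and $u_p\ne1$, this is no longer so. Say $|x_p|=|u_p|=p$. Then $Q=\langle(x_p^{-1},u_p)\rangle$ has order $p$ and meets $G\times1$ trivially, and freeness over $G$ says nothing about $M|_Q$. In the example above with $w=z$, the subgroup $\langle(z^{-1},c)\rangle$ acts trivially on $M$.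

## 5. What congruences give for order $pq$

**Lemma 5.** Let $w\in RG$ and $j\ge0$. Then
$$\varepsilon_1(w^{p^j})\equiv\Big(\sum_{g^{p^j}=1}w_g\Big)^{p^j}\pmod{pR}.$$

*Proof.* Expand $w^{p^j}$ into words $g_1g_2\cdots g_{p^j}$ with coefficients $w_{g_1}\cdots w_{g_{p^j}}$. Rotating a word cyclically leaves its coefficient unchanged and conjugates its product. So the rotated word has product $1$ if and only if the original has. The rotation orbits have $p$-power size, and a word is fixed by all rotations only if it is constant. So nonconstant words contribute a multiple of $p$ to $\varepsilon_1$, and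
$$\varepsilon_1(w^{p^j})\equiv\sum_{g^{p^j}=1}w_g^{p^j}\equiv\Big(\sum_{g^{p^j}=1}w_g\Big)^{p^j}\pmod{pR},$$
since $p^j$-th powers are additive modulo $p$ in a commutative ring. $\square$

Let us see how far this goes for $R=\mathbb Z$. Let $u\in V(\mathbb ZG)$ have order $pq$. By Lemmas 4 and 1, $\varepsilon_x(u)\ne0$ only if $|x|\in\{p,q,pq\}$. Let $\alpha,\beta,\gamma$ be the sums of the $\varepsilon_x(u)$ over classes of elements of order $p$, $q$, $pq$. Then
$$\alpha+\beta+\gamma=1 .$$
Lemma 5 with $j=1$, and Lemma 1 for $u^p\neq1$, give $\alpha^p\equiv\varepsilon_1(u^p)=0\pmod p$, so $p\mid\alpha$. Likewise $q\mid\beta$.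

We want $\gamma\ne0$, and these conditions do not give it. For $p=2$, $q=3$ the triple $(\alpha,\beta,\gamma)=(-2,3,0)$ satisfies all of them. For general $p,q$ Bézout's identity provides integers with $p\mid\alpha$, $q\mid\beta$ and $\alpha+\beta=1$. What would suffice are the equalities $\alpha+\gamma=1$ and $\beta+\gamma=1$. Adding them and subtracting $\alpha+\beta+\gamma=1$ gives $\gamma=1$. These two equalities are Theorem A for $p$ and for $q$. So the task is to compute exactly the sum of $\varepsilon_x(u)$ over the $x$ with a prescribed condition on $x_p$.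

## 6. Turning a partial sum over $G$ into a full one

Let $C=\langle c\rangle$ have order $p^m$, and let $V$ be an $\mathcal O[G\times C]$-lattice with character $\psi$. The full sum $\sum_{g\in G}\psi(g,c)$ is easy. Since $\frac1{|G|}\sum_g g$ is the projection of $K\otimes V$ onto its $G$-fixed points and commutes with $c$,
$$\sum_{g\in G}\psi(g,c)=|G|\cdot\operatorname{tr}\big(c\mid K\otimes V^G\big). \tag{2}$$
We want instead the sum over those $g$ with $|g_p|\ge p^m$. Suppose $V=V_0\oplus V_1$ as $\mathcal O[G\times C]$-lattices, with characters $\psi_0,\psi_1$, such that $\psi_0(g,c)=0$ when $|g_p|\ge p^m$, and $\psi_1(g,c)=0$ when $|g_p|<p^m$. Then the wanted partial sum of $\psi$ is the full sum of $\psi_1$, and (2) applies to $V_1$. So we look for such a splitting.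

*Example.* Let $G=\langle z\rangle$ and $C=\langle c\rangle$ both have order $p$. For $i\in\{0,\dots,p-1\}$ let $K_i=\langle(z^i,c)\rangle$ and let $V=\mathcal O[(G\times C)/K_i]$ be the permutation lattice. As $K_i\cap(G\times1)=1$, it is free of rank $1$ over $\mathcal OG$. An element of $G\times C$ has trace $p$ on $V$ if it lies in $K_i$, and trace $0$ otherwise. So among the elements $(g,c)$ the character is nonzero only at $(z^i,c)$. If $i=0$, this is $(1,c)$, and we take $V_0=V$. If $i\ne0$, it has $|z^i|=p$, and we take $V_1=V$. A direct sum of such lattices splits accordingly.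

For a general $V$ we need something that tells the two types apart. By Lemma 3 it suffices that $V_0$ is projective over $Q=\langle(z,c)\rangle$ when $z$ is a $p$-element with $|z|\ge p^m$, and that $V_1$ is projective over $Q$ when $|z|<p^m$. Projectivity over a cyclic group can be tested by whether powers of a degree-$2$ class kill the identity in cohomology. We shall use two integral classes:

* a class $t$ of degree $2$ from $C$, which generates $H^2(Q,\mathbb Z)$ when $|z|<p^m$;
* a class $\eta$ of some degree $2N$ from $G$, which restricts to a unit multiple of the $N$-th power of a generator of $H^2(Q,\mathbb Z)$ when $|z|\ge p^m$, and a power of which dies on $Q$ when $|z|<p^m$.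

Projectivity of $V$ over $\mathcal OG$ will force $\eta\cdot\mathrm{id}_V=t^N\theta$ for some $\theta\in\operatorname{End}_{\mathcal O[G\times C]}(V)$. We split $V$ into the part where $\theta$ is invertible and the part where $\theta$ is nilpotent modulo $p$.

In the example, one can take $\eta=-s^{p-1}$ (so $N=p-1$), where $s$ and $t$ are the generators of $H^2(G,\mathbb Z)$ and $H^2(C,\mathbb Z)$ given by the characters sending $z$, respectively $c$, to $e^{2\pi \mathrm i/p}$. On $K_i$ the first character is $i$ times the second, written additively, so $s|_{K_i}=i\,t|_{K_i}$. Hence $\eta+i^{p-1}t^{p-1}$ restricts to $0$ on $K_i$. Since $V$ is induced from $K_i$, Shapiro's lemma gives $H^*(G\times C,\operatorname{End}_{\mathcal O}(V))\cong H^*(K_i,V)$, compatibly with multiplication by integral classes. So $\eta\cdot\mathrm{id}_V=t^{p-1}\theta$ with $\theta=-i^{p-1}$. This is $0$ for $i=0$ and prime to $p$ for $i\ne0$, so $\theta$ separates the two types.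

## 7. Cohomological tools

**Cyclic groups.** Let $Q$ be a finite cyclic group. Recall that $H^2(Q,\mathbb Z)\cong\operatorname{Hom}(Q,\mathbb Q/\mathbb Z)$ is cyclic of order $|Q|$. If $s_Q$ is a generator, then $H^*(Q,\mathbb Z)=\mathbb Z[s_Q]/(|Q|s_Q)$. For a $\mathbb ZQ$-module $B$, cup product with $s_Q$ is the periodicity isomorphism in Tate cohomology, and $\hat H^0(Q,B)=B^Q/\mathrm{Tr}_Q(B)$ with $\mathrm{Tr}_Q(b)=\sum_{x\in Q}xb$. Consequently, for $j\ge1$,
$$s_Q^j\cup-:\ B^Q\to H^{2j}(Q,B)\quad\text{is surjective with kernel }\mathrm{Tr}_Q(B). \tag{3}$$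

*Example.* For $B=\mathbb Z$ with trivial action, $\mathrm{Tr}_Q(B)=|Q|\mathbb Z$, and (3) says $H^{2j}(Q,\mathbb Z)=\mathbb Z/|Q|$, generated by $s_Q^j$.

**Lemma 6 (Higman's criterion).** Let $Q$ be a finite group and $L$ an $\mathcal OQ$-lattice with $\mathrm{id}_L=\mathrm{Tr}_Q(f)=\sum_{x\in Q}xfx^{-1}$ for some $f\in\operatorname{End}_{\mathcal O}(L)$. Then $L$ is projective.

*Proof.* The module $\mathcal OQ\otimes_{\mathcal O}L$, with $Q$ acting on the left factor, is free because $L$ is $\mathcal O$-free. The map $x\otimes l\mapsto xl$ from it onto $L$ is $\mathcal OQ$-linear. Put $\sigma(l)=\sum_x x\otimes f(x^{-1}l)$. Substituting $x=yx'$,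
$$\sigma(yl)=\sum_x x\otimes f(x^{-1}yl)=\sum_{x'}yx'\otimes f(x'^{-1}l)=y\,\sigma(l),$$
so $\sigma$ is $\mathcal OQ$-linear. The composite $L\to\mathcal OQ\otimes L\to L$ sends $l$ to $\sum_x xf(x^{-1}l)=l$. So $L$ is a summand of a free module. $\square$

Now we construct the class $\eta$. We recall Chern classes. A complex representation $\rho$ of a finite group $H$ defines a flat bundle on $BH$, whose total Chern class $c(\rho)=1+c_1(\rho)+c_2(\rho)+\cdots$ has $c_i(\rho)\in H^{2i}(H,\mathbb Z)$. It is natural under restriction, and $c(\rho\oplus\rho')=c(\rho)c(\rho')$. If $\chi$ is one-dimensional, then $c(\chi)=1+c_1(\chi)$, where $c_1:\operatorname{Hom}(H,\mathbb C^\times)\to H^2(H,\mathbb Z)$ is an isomorphism of groups.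

**Lemma 7.** Suppose $p$ divides $|G|$. There are $N\ge1$ and $\eta\in H^{2N}(G,\mathbb Z)$ such that for each cyclic $p$-subgroup $Z\ne1$ of $G$ we have $\eta|_Z=a_Zs_Z^N$ with $p\nmid a_Z$.

*Proof.* Let $|G|=p^an$ with $p\nmid n$, and put $N=p^{a-1}(p-1)$ and $\eta=c_N(\mathbb C[G])$.

**Subgroups of order $p$.** Let $P\le G$ have order $p$, and let $s_P=c_1(\chi)$ for a faithful linear character $\chi$ of $P$. The irreducible constituents of $\mathbb C[P]$ are $\chi^i$ for $0\le i<p$, so
$$c(\mathbb C[P])=\prod_{i=0}^{p-1}(1+is_P)=1-s_P^{p-1}.$$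
The second equality holds because $H^*(P,\mathbb Z)=\mathbb Z[s_P]/(ps_P)$ coincides with $\mathbb F_p[s_P]$ in positive degrees, and $\prod_{i\in\mathbb F_p}(T+iS)=T^p-TS^{p-1}$ over $\mathbb F_p$ (put $T=1$). The restriction of $\mathbb C[G]$ to $P$ is $\frac{|G|}p=p^{a-1}n$ copies of $\mathbb C[P]$. Hence
$$c(\mathbb C[G])|_P=(1-s_P^{p-1})^{p^{a-1}n},\qquad \eta|_P=\pm\binom{p^{a-1}n}{p^{a-1}}s_P^N .$$
Comparing coefficients of $X^{p^{a-1}}$ in $(1+X)^{p^{a-1}n}\equiv(1+X^{p^{a-1}})^n\pmod p$, we see that the binomial coefficient is congruent to $n\not\equiv0$ modulo $p$. So $\eta|_P\ne0$.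

**General $Z$.** The group $H^{2N}(Z,\mathbb Z)$ is generated by $s_Z^N$, so $\eta|_Z=a_Zs_Z^N$ for some integer $a_Z$. Let $P\le Z$ have order $p$. Every homomorphism $P\to\mathbb Q/\mathbb Z$ extends to $Z$, so restriction $H^2(Z,\mathbb Z)\to H^2(P,\mathbb Z)$ is surjective. Then $a_Z(s_Z|_P)^N=\eta|_P\ne0$. As $pH^{2N}(P,\mathbb Z)=0$, we get $p\nmid a_Z$. $\square$

*Example.* For $G=S_3$ and $p=3$ we have $a=1$, $n=2$, $N=2$. On the subgroup $P$ of order $3$, $c(\mathbb C[G])|_P=(1-s_P^2)^2$, so $\eta|_P=-2s_P^2=s_P^2\ne0$.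

## 8. The splitting proposition

**Proposition 8.** Let $C=\langle c\rangle$ be cyclic of order $p^m$, $m\ge1$. Let $V$ be an $\mathcal O[G\times C]$-lattice that is projective over $\mathcal OG$. Then $V=V_0\oplus V_1$ as $\mathcal O[G\times C]$-lattices, where the characters $\psi_i$ of $V_i$ satisfy

* (i) $\psi_0(g,c)=0$ if $|g_p|\ge p^m$;
* (ii) $\psi_1(g,c)=0$ if $|g_p|<p^m$.

Consequently, if $\psi=\psi_0+\psi_1$ is the character of $V$, then
$$\sum_{g\in G,\ |g_p|\ge p^m}\psi(g,c)=\sum_{g\in G}\psi_1(g,c)=|G|\cdot\operatorname{tr}\big(c\mid K\otimes V_1^G\big). \tag{4}$$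

*Proof.* If $p\nmid|G|$, take $V_0=V$ and $V_1=0$. Then (i) is vacuous, (ii) is trivial, and (4) reads $0=0=0$. From now on $p\mid|G|$, and $\eta,N$ are as in Lemma 7.

**Setting.** We fix the ring in which the computation takes place. Regard $\eta$ as a class in $H^{2N}(G\times C,\mathbb Z)$ by inflation along $G\times C\to G$. Let $t\in H^2(G\times C,\mathbb Z)$ be the inflation of a generator $s_C$ of $H^2(C,\mathbb Z)$, so $p^mt=0$. Put
$$B=\operatorname{End}_{\mathcal O}(V),\qquad \Gamma=B^{G\times C}=\operatorname{End}_{\mathcal O[G\times C]}(V),$$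
where $G\times C$ acts on $B$ by conjugation, that is, by algebra automorphisms. Cup product followed by the multiplication $B\otimes B\to B$ makes $H^*(G\times C,B)$ a graded ring whose degree-$0$ part is $\Gamma$. The map $\mathbb Z\to B$, $1\mapsto\mathrm{id}_V$, sends integral classes into this ring. The images of $\eta$ and $t$ are central, because they have even degree and their coefficients are integer multiples of $\mathrm{id}_V$. For a subgroup $Q\le G\times C$, restriction $H^*(G\times C,B)\to H^*(Q,B)$ is a ring homomorphism, compatible with restriction of integral classes.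

**Step 1: projectivity over $G$ makes $\eta$ a multiple of $t^N$.** First we show that $H^j(G,B)=0$ for $j>0$. Since $V|_G$ is a direct summand of some $(\mathcal OG)^r$, the $G$-module $B$ is a direct summand of $\operatorname{Hom}_{\mathcal O}(\mathcal OG,V)^r$. For $\varphi\in\operatorname{Hom}_{\mathcal O}(\mathcal OG,V)$ with $(g\varphi)(x)=g\varphi(g^{-1}x)$, put $F_\varphi(x)=x^{-1}\varphi(x)$ for $x\in G$. Then
$$F_{g\varphi}(x)=x^{-1}g\,\varphi(g^{-1}x)=F_\varphi(g^{-1}x).$$
So $\operatorname{Hom}_{\mathcal O}(\mathcal OG,V)$ is isomorphic to the module of all functions $G\to V$ with $G$ acting by translation. It is coinduced from the trivial subgroup, and its cohomology vanishes in positive degrees by Shapiro's lemma.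

The Lyndon–Hochschild–Serre spectral sequence $H^i(C,H^j(G,B))\Rightarrow H^{i+j}(G\times C,B)$ therefore has only the row $j=0$, and inflation $H^i(C,B^G)\to H^i(G\times C,B)$ is an isomorphism for all $i$. Inflation is multiplicative, so it carries $s_C^j\cup\gamma$ to $t^j\gamma$. By (3), for the group $C$ and the module $B^G$, the map
$$\Gamma=(B^G)^C\to H^{2j}(G\times C,B),\qquad\gamma\mapsto t^j\gamma,$$
is surjective for $j\ge1$. Taking $j=N$, we find $\theta\in\Gamma$ with $\eta\cdot\mathrm{id}_V=t^N\theta$. Since $\eta$ and $t$ are central,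
$$\eta^j\cdot\mathrm{id}_V=t^{Nj}\theta^j\qquad(j\ge1). \tag{5}$$

**Step 2: splitting $V$ according to $\theta$.** The ring $\mathcal O[\theta]\subseteq\Gamma$ is a commutative $\mathcal O$-algebra that is finitely generated as an $\mathcal O$-module, since it is a submodule of $B$. As $\mathcal O$ is a complete local ring, $\mathcal O[\theta]$ is a finite product of local rings. Let $e_1$ be the sum of the primitive idempotents belonging to the factors in which $\theta$ is a unit, and let $e_0=1-e_1$. Then $\theta e_1$ is invertible in $\mathcal O[\theta]e_1$. In each remaining factor $\theta$ lies in the maximal ideal. This ideal is nilpotent modulo $p$, because the factor modulo $p$ is a finite local ring. So $\theta^{l}e_0\in p\,\mathcal O[\theta]e_0$ for some $l\ge1$, and with $j=lm$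
$$\theta^je_0\in p^m\,\mathcal O[\theta]e_0. \tag{6}$$
Put $V_i=e_iV$. Since $e_i\in\Gamma$ commutes with $G\times C$, these are $\mathcal O[G\times C]$-lattices and $V=V_0\oplus V_1$.

**Step 3: proof of (i), using that $\eta$ detects $Q$ when $|g_p|\ge p^m$.** Let $g=zy$ with $z=g_p$, $|z|\ge p^m$, and $y$ the $p'$-part. The $p$-part of $(g,c)$ is $(z,c)$. Put $Q=\langle(z,c)\rangle$. Since $|z|$ and $|c|=p^m$ are powers of $p$ with $|z|\ge|c|$, the group $Q$ has order $|z|$, and the projection $Q\to\langle z\rangle$ is an isomorphism. The class $\eta|_Q$ is the pullback of $\eta|_{\langle z\rangle}$ along this isomorphism. As $z\ne1$, Lemma 7 gives $\eta|_Q=as_Q^N$ with $p\nmid a$, where $s_Q$ is a generator of $H^2(Q,\mathbb Z)$.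

Let $j$ be as in (6). Multiplying (5) by $e_0$ gives
$$\eta^je_0=t^{Nj}\theta^je_0\in p^mt^{Nj}\,\Gamma=0,$$
because $p^mt=0$. Restricting to $Q$, we get $a^js_Q^{Nj}e_0=0$ in $H^{2Nj}(Q,B)$. This group is killed by $|Q|$, a power of $p$, and $a$ is prime to $p$. Hence $s_Q^{Nj}e_0=0$. By (3), $e_0=\mathrm{Tr}_Q(f)$ for some $f\in B$. As $e_0$ is an idempotent fixed by $Q$,
$$e_0=e_0\,\mathrm{Tr}_Q(f)\,e_0=\mathrm{Tr}_Q(e_0fe_0).$$
On $V_0$ this reads $\mathrm{id}_{V_0}=\mathrm{Tr}_Q(e_0fe_0|_{V_0})$, so $V_0|_Q$ is projective by Lemma 6. Now apply Lemma 3 to $\langle(g,c)\rangle=Q\times\langle(y,1)\rangle$. Since $(z,c)\neq1$, we get $\psi_0(g,c)=0$.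

**Step 4: proof of (ii), using that $t$ detects $Q$ when $|g_p|<p^m$.** Let $g=zy$ as before, now with $|z|<p^m$ (possibly $z=1$). Put $Q=\langle(z,c)\rangle$. It has order $p^m$, and the projection $Q\to C$ is an isomorphism, so $t|_Q$ is a generator of $H^2(Q,\mathbb Z)$. We write $s_Q=t|_Q$.

We check that $\eta^m$ vanishes on $Q$. The projection $\pi:Q\to\langle z\rangle$ has a nontrivial kernel. Since $\operatorname{Hom}(Q,\mathbb Q/\mathbb Z)\cong\mathbb Z/p^m$, and the faithful homomorphisms are exactly its generators, a non-faithful homomorphism lies in $p\operatorname{Hom}(Q,\mathbb Q/\mathbb Z)$. Homomorphisms that factor through $\pi$ are not faithful. So $\pi^*$ maps $H^2(\langle z\rangle,\mathbb Z)$ into $pH^2(Q,\mathbb Z)$. As $H^{2N}(\langle z\rangle,\mathbb Z)$ is generated by $s_{\langle z\rangle}^N$ and $N\geq1$,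
$$\eta|_Q=\pi^*(\eta|_{\langle z\rangle})\in p\,\mathbb Zs_Q^N,\qquad\text{hence}\qquad \eta^m|_Q\in p^m\,\mathbb Zs_Q^{Nm}=0 .$$
Multiply (5) for $j=m$ by $e_1$ and restrict to $Q$. This gives $s_Q^{Nm}\theta^me_1=0$ in $H^{2Nm}(Q,B)$. Multiplying by the inverse of $\theta^me_1$ in $\mathcal O[\theta]e_1$, we get $s_Q^{Nm}e_1=0$. By (3), $e_1\in\mathrm{Tr}_Q(B)$. Exactly as in Step 3, this makes $V_1|_Q$ projective by Lemma 6. Since $(z,c)\ne1$, Lemma 3 gives $\psi_1(g,c)=0$.

**Step 5: formula (4).** By (i), the sum of $\psi$ over $|g_p|\ge p^m$ equals that of $\psi_1$. By (ii), the latter equals $\sum_{g\in G}\psi_1(g,c)$. Now apply (2) to $V_1$. $\square$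

## 9. Proof of Theorem A

Let $u\in V(RG)$ have order $n=p^mn'$ with $p\nmid n'$ and $m\ge1$. Write $u=u_pu'$, where $u_p,u'$ are powers of $u$ of orders $p^m$ and $n'$. Choose $\mathcal O\supseteq R$ containing all $n'$-th roots of unity. For $w\in RG$ put
$$S(w)=\sum_{h\in G:\,|h_p|\ge p^m}w_h .$$

**Step 1: decompose $\mathcal OG$ so that Proposition 8 can be applied.** The proposition allows only a $p$-group $C$, so $u_p$ becomes the action of $c$, and $u'$ is treated by eigenspaces. Let $C=\langle c\rangle$ have order $p^m$, and let $G\times C$ act on $M=\mathcal OG$ by $(g,c^i)\cdot b=gb\,u_p^i$. Right multiplication by $u'$ commutes with this action, and its order divides $n'\in\mathcal O^\times$. Hence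
$$M=\bigoplus_{\xi^{n'}=1}M_\xi,\qquad M_\xi=\{b\in M:\ bu'=\xi b\},$$
with projections $b\mapsto\frac1{n'}\sum_{j=0}^{n'-1}\xi^{-j}bu'^j$. Each $M_\xi$ is an $\mathcal O[G\times C]$-lattice. It is projective over $\mathcal OG$, since it is a summand of $\mathcal OG$.

**Step 2: express $S$ through characters.** The trace of $(g,c)$ on $M_\xi$ is the trace on $M$ of $(g,c)$ composed with the projection. By Lemma 2 the character $\psi_\xi$ of $M_\xi$ satisfies
$$\psi_\xi(g,c)=\frac1{n'}\sum_{j=0}^{n'-1}\xi^{-j}\,|C_G(g)|\,\varepsilon_{g^{-1}}(u_pu'^j).$$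
For any $w$, the elements $g$ of one conjugacy class together contribute $|G|\,\varepsilon_{g^{-1}}(w)$ to $\sum_g|C_G(g)|\varepsilon_{g^{-1}}(w)$. The condition $|g_p|\ge p^m$ is invariant under conjugation and inversion. So $\sum_{|g_p|\ge p^m}|C_G(g)|\,\varepsilon_{g^{-1}}(w)=|G|\,S(w)$, and
$$\sum_{|g_p|\ge p^m}\psi_\xi(g,c)=\frac{|G|}{n'}\sum_{j=0}^{n'-1}\xi^{-j}S(u_pu'^j). \tag{7}$$

**Step 3: evaluate (7) with Proposition 8.** Apply the proposition to $V=M_\xi$. The left side of (7) equals $|G|\operatorname{tr}(c\mid K\otimes V_1^G)$ with $V_1^G\subseteq M_\xi^G$. We have $M^G=\mathcal O\widehat G$ with $\widehat G=\sum_{g}g$, and $\widehat Gw=\widehat G$ for every $w$ of augmentation $1$. Taking $w=u'$, we see that $M^G\subseteq M_1$, the eigenspace for $\xi=1$. So $M_\xi^G=0$ for $\xi\ne1$. Taking $w=u_p$, we see that $c$ acts trivially on $M^G$. Therefore (7) equals $0$ for $\xi\ne1$. For $\xi=1$ it equals $|G|\delta$, where $\delta$ is the rank of $V_1^G\subseteq M^G$, so $\delta\in\{0,1\}$.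

Thus $\sum_j\xi^{-j}S(u_pu'^j)$ is $n'\delta$ for $\xi=1$ and $0$ otherwise. Fourier inversion on $\mathbb Z/n'$ gives $S(u_pu'^j)=\delta$ for all $j$. The cases $j=1$ and $j=0$ give
$$S(u)=S(u_p)=\delta\in\{0,1\}. \tag{8}$$

**Step 4: $\delta=1$.** The congruence of Lemma 5 now has only two values to distinguish. Suppose $\delta=0$, so $S(u_p)=0$. By Lemma 4, $\varepsilon_x(u_p)\ne0$ implies $|x|\mid p^m$. Among such $x$, those not counted in $S(u_p)$ are the ones with $x^{p^{m-1}}=1$. As $u_p$ has augmentation $1$,
$$\sum_{x^{p^{m-1}}=1}\varepsilon_x(u_p)=1-S(u_p)=1 .$$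
Lemma 5 with $w=u_p$ and $j=m-1$ gives $\varepsilon_1(u_p^{p^{m-1}})\equiv1\pmod{pR}$. But $u_p^{p^{m-1}}\ne1$, so $\varepsilon_1(u_p^{p^{m-1}})=0$ by Lemma 1. Hence $1\in pR$. This is impossible, since $1/p$ is not an algebraic integer. So $\delta=1$ and $S(u)=1$.

**Step 5: from $|x_p|\ge p^m$ to $|x_p|=p^m$.** By Lemma 4, $\varepsilon_x(u)=0$ if $|x_p|>p^m$. So $1=S(u)=\sum_{|x_p|=p^m}\varepsilon_x(u)$, and $p^m=n_p$. $\square$

## 10. Units of order $pq$ and of order $p^aq$

**Proof of Theorem B.** Let $u\in V(RG)$ have order $pq$, and let $\alpha,\beta,\gamma$ be the sums of $\varepsilon_x(u)$ over the classes of elements of order $p,q,pq$. By Lemmas 4 and 1, $\varepsilon_x(u)\ne0$ only if $|x|\in\{p,q,pq\}$, so augmentation $1$ gives $\alpha+\beta+\gamma=1$. The elements among these with $|x_p|=p$ are those of order $p$ and $pq$, so Theorem A for $p$ gives $\alpha+\gamma=1$. Theorem A for $q$ gives $\beta+\gamma=1$. Subtracting each from $\alpha+\beta+\gamma=1$ gives $\beta=0$ and $\alpha=0$, and then $\gamma=1$. As $\gamma\ne0$, the group $G$ contains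 an element of order $pq$.

Now let $R=\mathbb Z$. What we have shown says that every edge of $\pi(V(\mathbb ZG))$ is an edge of $\pi(G)$. Conversely, every edge of $\pi(G)$ is an edge of $\pi(V(\mathbb ZG))$, since $G\subseteq V(\mathbb ZG)$. The vertex sets agree by definition. Hence $\pi(G)=\pi(V(\mathbb ZG))$ for every finite group $G$, and Conjecture (KC) is true. $\square$

For order $p^aq$ with $a\ge2$ the same count leaves an unknown term, because an element whose order divides $p^{a-1}$ satisfies neither $|x_p|=p^a$ nor $|x_q|=q$. For this term a congruence is enough.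

**Proof of Theorem C.** Let $u\in V(RG)$ have order $p^aq$. Put $A_p=\{x\in G:|x_p|=p^a\}$ and $A_q=\{x\in G:|x_q|=q\}$. For a union $X$ of conjugacy classes let $\mu(X)=\sum\varepsilon_x(u)$ over the classes in $X$.

**Step 1: inclusion–exclusion.** By Theorem A for $p$ and $q$, and by augmentation $1$, we have $\mu(A_p)=\mu(A_q)=\mu(G)=1$. Hence
$$\mu(A_p\cap A_q)=\mu(A_p)+\mu(A_q)-\mu(A_p\cup A_q)=1+\rho,\qquad\rho=\mu\big(G\setminus(A_p\cup A_q)\big).$$

**Step 2: $\rho\neq-1$.** By Lemma 4, $\varepsilon_x(u)\ne0$ forces $|x|\mid p^aq$. If moreover $x\notin A_p\cup A_q$, then $|x|\mid p^{a-1}$. Conversely, an element with $x^{p^{a-1}}=1$ lies outside $A_p\cup A_q$. So $\rho=\sum_{x^{p^{a-1}}=1}\varepsilon_x(u)$. Lemma 5 with $w=u$ and $j=a-1$, and Lemma 1 for $u^{p^{a-1}}\ne1$, give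
$$\rho^{p^{a-1}}\equiv\varepsilon_1(u^{p^{a-1}})=0\pmod{pR}.$$
If $\rho=-1$, then $(-1)^{p^{a-1}}=\pm1\in pR$, which is impossible.

**Step 3: the element of $G$.** So $\mu(A_p\cap A_q)=1+\rho\ne0$, and some $x\in A_p\cap A_q$ has $\varepsilon_x(u)\ne0$. Its order is divisible by $p^a$ and by $q$, and it divides $p^aq$ by Lemma 4. Hence $|x|=p^aq$. $\square$
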